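# Order statistics of log-concave vectors: two-sided bounds without unconditionality

## 1. The theorem and the words in it

Throughout, $C,c>0$ are universal constants, independent of $n$, $k$ and the distribution of $X$; they may change from line to line, while indexed constants are fixed once chosen. We write $f\sim g$ if $cf\le g\le Cf$. For $x\in\mathbb R^n$, $k\text{-}\max_i x_i$ is the $k$-th largest coordinate and $k\text{-}\min_i x_i$ the $k$-th smallest.

**Theorem 1.** Let $X$ be a mean zero log-concave random vector in $\mathbb R^n$ with uncorrelated coordinates, let $1\le k\le n$, and put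
$$t^*=t^*(k-\tfrac12,X),\qquad t^*(p,X):=\inf\Bigl\{t>0:\ \sum_{i=1}^n\mathbb P(|X_i|\ge t)\le p\Bigr\}\quad(0<p<n).$$
If $t^*=0$, then $k\text{-}\max_i|X_i|=0$ almost surely. If $t^*>0$, then for all $s>0$
$$\mathbb P\bigl(k\text{-}\max_i|X_i|\ge s\,t^*\bigr)\le C\exp\Bigl(-c\sqrt{s/\log(2+s)}\Bigr).$$
Consequently $\mathbb E\,k\text{-}\max_i|X_i|\le C\,t^*(k-\frac12,X)$. More generally $\bigl(\mathbb E(k\text{-}\max_i|X_i|)^p\bigr)^{1/p}\le C_p\,t^*(k-\frac12,X)$ for $p\ge1$, with $C_p$ depending only on $p$. By Theorem A below and Jensen's inequality these bounds are two-sided.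

**Theorem 2.** If $X$ is an isotropic log-concave random vector in $\mathbb R^n$ and $1\le k\le n/2$, then $\mathbb E\,k\text{-}\min_i|X_i|\sim k/n$.

**Theorem 3 (near-sharpness of the tail).** For every $s\ge1$ there are $n$ and an isotropic log-concave $X$ in $\mathbb R^n$ with
$$\mathbb P\bigl(n\text{-}\max_i|X_i|\ge s\,t^*(n-\tfrac12,X)\bigr)\ge\exp\bigl(-C\sqrt{s\log(2+s)}\bigr).$$
So a tail $e^{-cs}$ is false in general, and the tail in Theorem 1 is optimal up to logarithmic factors in the exponent.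

**The vocabulary.** A random vector $X$ in $\mathbb R^n$ is *log-concave* if
$$\mathbb P(X\in\lambda K+(1-\lambda)L)\ge\mathbb P(X\in K)^\lambda\,\mathbb P(X\in L)^{1-\lambda}$$
for all $\lambda\in[0,1]$ and all nonempty compact $K,L$. Gaussian vectors and uniform distributions on convex bodies are examples. It is *isotropic* if $\mathbb EX=0$ and $\operatorname{Cov}X=\mathrm{Id}$. It is *unconditional* if $(\varepsilon_1X_1,\dots,\varepsilon_nX_n)$ has the law of $X$ for all signs $\varepsilon_i$. An unconditional vector gives all $2^n$ orthants the same mass (up to overlaps on coordinate hyperplanes). The uniform distribution on an equilateral triangle centred at the origin is, after scaling, isotropic (invariance under rotation by $120^\circ$ forces the covariance to be a multiple of the identity), but it is not even symmetric under $x\mapsto-x$, so it is not unconditional.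

The number $t^*(p,X)$ depends only on the one-dimensional marginals: it is the level that, *on average*, at most $p$ of the $|X_i|$ exceed. If $n=k=1$ and $X$ has a density, $t^*(\frac12,X)$ is a median of $|X|$. For another example, let $X_1,\dots,X_n$ be independent with density $\frac1{\sqrt2}e^{-\sqrt2|x|}$ (mean $0$, variance $1$). Then $\sum_i\mathbb P(|X_i|\ge t)=ne^{-\sqrt2t}$, so
$$t^*(n-\tfrac12,X)=\tfrac1{\sqrt2}\log\frac1{1-\frac1{2n}}\in\Bigl[\frac1{2\sqrt2\,n},\frac1{\sqrt2\,n}\Bigr],$$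
by $x\le-\log(1-x)\le2x$ on $[0,\frac12]$. And $\min_i|X_i|$ is exponential with rate $\sqrt2n$, so its mean $\frac1{\sqrt2n}$ lies between $t^*$ and $2t^*$.

**What is being asked.** The setting is the paper of Rafał Latała and Marta Strzelecka, *Two-sided estimates for order statistics of log-concave random vectors*, arXiv:1901.01587 (2019), with the following results.

**Theorem A.** Let $X$ be mean zero log-concave in $\mathbb R^n$ with uncorrelated coordinates, $1\le k\le n$. Then
$$\mathbb E\,k\text{-}\max_i|X_i|\ge\tfrac12\mathrm{Med}\bigl(k\text{-}\max_i|X_i|\bigr)\ge c\,t^*(k-\tfrac12,X),$$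
and if $X$ is additionally unconditional, then $\mathbb E\,k\text{-}\max_i|X_i|\le C\,t^*(k-\frac12,X)$.

**Theorem B.** Without unconditionality, $\mathbb P(k\text{-}\max_i|X_i|\ge Ct^*(k-\frac12,X))\le1-c$ and $\mathbb E\,k\text{-}\max_i|X_i|\le C\,t^*(k-\frac12k^{5/6},X)$.

**Corollary.** If $X$ is isotropic log-concave and $1\le k\le n/2$, then $c\frac kn\le\mathbb E\,k\text{-}\min_i|X_i|=\mathbb E\,(n-k+1)\text{-}\max_i|X_i|\le C(\frac kn+n^{-1/6})$; if $X$ is additionally unconditional, then $\mathbb E\,k\text{-}\min_i|X_i|\sim k/n$.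

The question posed there: can unconditionality be dropped in the second part of Theorem A, and in particular is $\mathbb E\,k\text{-}\min_i|X_i|\sim k/n$ for every isotropic log-concave vector? In plain words: can the typical size of the $k$-th largest coordinate be read off from the marginals alone, however the coordinates depend on each other? Theorems 1 and 2 answer yes to both.

## 2. One coordinate, the maximum, and what marginals know

Marginals of isotropic log-concave vectors are isotropic log-concave. A log-concave vector with nondegenerate covariance has a log-concave density (Borell), and then the log-concavity inequality holds for Borel convex sets (Prékopa–Leindler). In dimension one we use the following.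

**Fact (D1).** For $\xi$ real, log-concave, of mean $0$ and variance $1$: $\mathbb P(|\xi|\ge x)\le Ce^{-cx}$ and $\mathbb E|\xi|\ge c_1>0$ (Borell); the density of $\xi$ is $\le1$ (Lovász–Vempala, *The geometry of logconcave functions and sampling algorithms*, Lemma 5.5); $\frac1e\le\mathbb P(\xi\ge0)\le1-\frac1e$ (Grünbaum).

**Small values.** For such $\xi$ and $0\le t\le1$,
$$c_0t\le\mathbb P(|\xi|<t)\le2t,\qquad c_0=\tfrac1e(1-q^{1/2}),\quad q=\frac{1-1/e}{3/4}<1.\tag{1}$$
The upper bound holds because the density is $\le1$ (and it holds for all $t\ge0$). For the lower bound let $T(x)=\mathbb P(\xi\ge x)$, a log-concave function, because $\lambda[x,\infty)+(1-\lambda)[y,\infty)=[\lambda x+(1-\lambda)y,\infty)$. By Chebyshev $T(-2)\ge\frac34$, and $T(0)\le1-\frac1e$. The slope of the concave function $\log T$ to the right of $0$ is at most its slope on $[-2,0]$, which is at most $\frac12\log q$. So $T(t)\le T(0)q^{t/2}$ and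
$$\mathbb P(|\xi|<t)\ge T(0)-T(t)\ge\tfrac1e(1-q^{t/2})\ge c_0t,$$
the last step because $t\mapsto1-q^{t/2}$ is concave and vanishes at $0$.

**Large values.** Let $Z$ be real log-concave with mean $0$ and standard deviation $\sigma\in(0,64)$. Then for $s\ge1$
$$\mathbb P(|Z|\ge s)\le e^{-c_2(s-1)}\,\mathbb P(|Z|\ge1),\qquad c_2=\tfrac1{128}\log\frac{3/4}{1-1/e}>0.\tag{2}$$
Put $T(x)=\mathbb P(Z\ge x)$. Then $T(0)\le1-\frac1e$ and, by Chebyshev, $T(-128)\ge1-\frac{64^2}{128^2}=\frac34$. If $T(1)=0$ then $T(s)=0$. Otherwise, comparing slopes of the concave function $\log T$ on $[-128,0]$ and on $[1,s]$, we get $\log T(s)-\log T(1)\le(s-1)\frac{\log T(0)-\log T(-128)}{128}\le-c_2(s-1)$. The same holds for $-Z$; add.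

**The maximum, $k=1$.** Here the union bound is enough. Suppose all variances are positive and scale so that $t^*(\frac12,X)=1$; then $\sum_i\mathbb P(|X_i|\ge1)\le\frac12$ by continuity. Each $\mathbb P(|X_i|<1)\ge\frac12$, while the density of $X_i$ is at most $1/\sigma_i$, so $2/\sigma_i\ge\frac12$ and $\sigma_i\le4$. Now (2) gives $\mathbb P(\max_i|X_i|\ge s)\le\sum_i\mathbb P(|X_i|\ge s)\le\frac12e^{-c_2(s-1)}$. No information about dependence was needed.

## 3. The minimum, and where counting coordinates stops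

Take the other extreme: $X$ isotropic and $k=n$, so that $n\text{-}\max_i|X_i|=\min_i|X_i|$. By continuity $\sum_i\mathbb P(|X_i|<t^*)=\frac12$, so (1) gives $\frac1{4n}\le t^*(n-\frac12,X)$, and $t^*(n-\frac12,X)\le\frac1{2c_0n}$ as soon as $2c_0n\ge1$. We need a tail for $\min_i|X_i|$ at scale $s/n$. Let $N=\#\{i:|X_i|<s/n\}$ with $1\le s\le n$; we want $\mathbb P(N=0)$ to be small when $s$ is large. By (1), $c_0s\le\mathbb EN\le2s$.

*First moment.* Markov's inequality for the number of large coordinates gives $\mathbb P(N=0)=\mathbb P(n-N\ge n)\le1-\mathbb EN/n$. Since $\mathbb EN\le2s$, this bound is at least $1-2s/n$: it says nothing until $s$ is of order $n$.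

*Second moment.* The density of an isotropic log-concave vector in $\mathbb R^2$ is bounded by a universal constant (a textbook fact), so $\mathbb P(|X_i|<\frac sn,|X_j|<\frac sn)\le C(s/n)^2$ for $i\ne j$ and $\mathbb EN^2\le2s+Cs^2$. By Cauchy–Schwarz
$$\mathbb P(N>0)\ge\frac{(\mathbb EN)^2}{\mathbb EN^2}\ge\frac{c_0^2s^2}{2s+Cs^2}\ge c .$$
So $\mathbb P(\min_i|X_i|\ge s/n)\le1-c$ for all $1\le s\le n$. This is the right scale, but the bound $1-c$ does not improve as $s$ grows, and it cannot be integrated in $s$. The same loss shows up if one uses Chebyshev: the available bound for $\operatorname{Var}N$ is of the same order $s^2$ as $(\mathbb EN)^2$. We need a mechanism that sees many coordinates at once.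

## 4. Log-concavity along a ray, and a heavy orthant

Let $\eta\in\{\pm1\}^m$ and $a_i>0$. For a log-concave $Y$ in $\mathbb R^m$ with a density the function
$$\psi_\eta(x)=\mathbb P(\eta_iY_i\ge xa_i\ \ \forall i),\qquad x\in\mathbb R,$$
is nonincreasing and log-concave *on the whole line*, because $K_x=\{y:\eta_iy_i\ge xa_i\ \forall i\}$ satisfies $\lambda K_x+(1-\lambda)K_{x'}\subset K_{\lambda x+(1-\lambda)x'}$. Its decay to the right of $0$ is therefore controlled by what it does to the left of $0$. If $\psi$ is log-concave, $U>0$, $u\ge0$ and $\psi(-U)>0$, write $0=\frac u{u+U}(-U)+\frac U{u+U}u$. Then $\psi(0)\ge\psi(-U)^{u/(u+U)}\psi(u)^{U/(u+U)}$, that is,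
$$\psi(u)\le\psi(0)\Bigl(\frac{\psi(0)}{\psi(-U)}\Bigr)^{u/U}\tag{3}$$
(if $\psi(0)=0$ and $\psi$ is nonincreasing, then $\psi(u)=0$).

**What this would give.** Let $Y$ be isotropic log-concave in $\mathbb R^m$, $a_i=1/m$, and suppose that for some $\gamma,R>0$

1. every orthant has mass at most $e^{-\gamma m}$;
2. $\mathbb P(|Y_i|\le R\ \forall i)\ge e^{-\gamma m/2}$.

With $U=Rm$ we have $\psi_\eta(-U)\ge e^{-\gamma m/2}$ and $\psi_\eta(0)\le e^{-\gamma m}$, so (3) gives $\psi_\eta(u)\le\psi_\eta(0)e^{-\gamma u/(2R)}$. Summing over $\eta$, $\mathbb P(\min_i|Y_i|\ge u/m)\le e^{-\gamma u/(2R)}$. For independent symmetric coordinates both conditions hold with $\gamma=\log2$, $R=2$: the orthants have mass $2^{-m}$ and, by Chebyshev, $\mathbb P(|Y_i|\le2)^m\ge(\frac34)^m\ge2^{-m/2}$.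

In general, condition 2 is not clear, because for each $R$ the expected number of coordinates beyond $R$ may be proportional to $m$; an entropy argument will repair this (Section 8). Condition 1 is false, as the following example shows; it also proves Theorem 3.

**A heavy orthant.** Let $e=n^{-1/2}(1,\dots,1)$, let $\Gamma$ be standard Gaussian in $\mathbb R^n$ and $\xi$ independent of it with density $\frac1{\sqrt2}e^{-\sqrt2|x|}$, and let
$$X=\Gamma-\langle\Gamma,e\rangle e+\xi e .$$
In an orthonormal basis containing $e$, $X$ has independent log-concave coordinates of mean $0$ and variance $1$, so $X$ is isotropic log-concave. The coordinates of $\Gamma-\langle\Gamma,e\rangle e$ are Gaussian with variance $\le1$. With $x_n=\sqrt{2\log(4n)}$, each exceeds $x_n$ in absolute value with probability at most $2e^{-x_n^2/2}=\frac1{2n}$, so with probability at least $\frac12$ all of them are at most $x_n$ in absolute value. Independently, $\xi\ge\sqrt n(1+x_n)$ with probability $\frac12e^{-\sqrt{2n}(1+x_n)}$,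 and then $\xi e$ has all coordinates $\ge1+x_n$. Hence
$$\mathbb P\bigl(\min_iX_i\ge1\bigr)\ge\tfrac14e^{-\sqrt{2n}(1+x_n)} .$$
In particular the positive orthant has mass at least $\exp(-C\sqrt{n\log(2n)})$, far more than $e^{-\gamma n}$ for large $n$, whatever $\gamma>0$.

*Proof of Theorem 3.* Given $s\ge1$ take $n=\lceil s/(2c_0)\rceil$ and the vector $X$ above. With $t=\frac1{2c_0n}\le\frac1s\le1$, (1) gives $\sum_i\mathbb P(|X_i|<t)\ge\frac12$, so $\sum_i\mathbb P(|X_i|\ge t)\le n-\frac12$ and $t^*(n-\frac12,X)\le t\le\frac1s$. On the event $\min_iX_i\ge1$ we have $n\text{-}\max_i|X_i|=\min_i|X_i|\ge1\ge s\,t^*$. So the probability in question is at least $\frac14e^{-\sqrt{2n}(1+x_n)}$, and since $n\le Cs$ and $s\ge1$ this is at least $\exp(-C\sqrt{s\log(2+s)})$. In particular, universal $C,c$ with tail $\le Ce^{-cs}$ cannot exist. $\square$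

**What survives.** For a given $\gamma$ there are at most about $e^{\gamma m}$ orthants of mass $\ge e^{-\gamma m}$, but few orthants may still carry a lot of mass. What we shall prove is that their *union* has mass at most $C\exp(-c\sqrt{m/\log(2m)})$. This produces an additive error of that size in the estimate for the minimum. The error is harmless when $m$ is at least of order $u$; when $m$ is smaller, $\min_i|Y_i|\ge u/m$ forces $\sum_i|Y_i|\ge u$, much more than its mean, and concentration of Lipschitz functions finishes. The program is therefore: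

1. typical orthants have exponentially small mass (Sections 6 and 7);
2. boxes have not too small mass, and (3) applies, even after conditioning on some other coordinates (Section 8);
3. general weights $a_i$, by decomposing them into scales (Section 9);
4. from the minimum to every $k$ (Section 10).

## 5. Poincaré constants and concentration

$C_P(\mu)$ is the best constant in $\operatorname{Var}_\mu f\le C_P\int|\nabla f|^2d\mu$. For $s>0$, $\mu$ is *$s$-strongly log-concave* if it has a density $e^{-V}$, $V$ with values in $(-\infty,\infty]$, and $V-s|x|^2/2$ is convex. Example: $N(0,\sigma^2\mathrm{Id})$ is $\sigma^{-2}$-strongly log-concave, with $C_P=\sigma^2$. We use: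

* **(K1)** (Klartag, *Logarithmic bounds for isoperimetry and slices of convex sets*, Ars Inveniendi Analytica 2023) $C_P(Y)\le C\log(2m)$ for $Y$ isotropic log-concave in $\mathbb R^m$.
* **(K2)** (same paper, improved log-concave Lichnerowicz inequality) if $\mu$ is $s$-strongly log-concave, then $C_P(\mu)\le\sqrt{\|\mathrm{Cov}(\mu)\|_{op}/s}$. For $N(0,\sigma^2\mathrm{Id})$ and $s=\sigma^{-2}$ this is an equality.
* **(GM)** (Gromov–Milman) if $f$ is $L$-Lipschitz, then $\mathbb P(|f(Y)-\mathbb Ef(Y)|\ge h)\le C\exp(-ch/(L\sqrt{C_P(Y)}))$.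
* **(BE)** (Brascamp–Lieb, Bakry–Émery, Herbst, Prékopa) if $\mu$ is $s$-strongly log-concave, then $C_P(\mu)\le1/s$, so $\mathrm{Cov}(\mu)\le s^{-1}\mathrm{Id}$; its marginals are $s$-strongly log-concave; for $L$-Lipschitz $F$, $\mu(F\le\int F\,d\mu-h)\le e^{-sh^2/(2L^2)}$.

If $Y$ is isotropic log-concave in $\mathbb R^m$, $f$ is $\sqrt m$-Lipschitz and $\tau>0$, then (K1) and (GM) with $L=\sqrt m$, $h=\tau m$ give
$$\mathbb P(|f(Y)-\mathbb Ef(Y)|\ge\tau m)\le C\exp\bigl(-c\tau\sqrt{m/\log(2m)}\bigr).\tag{4}$$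

## 6. Stochastic localization: the barycentre moves slowly

**The process.** Let $X$ be isotropic log-concave in $\mathbb R^m$ with density $\rho$, let $B$ be an independent standard Brownian motion, and $\theta_s=sX+B_s$. The conditional law $\mu_s$ of $X$ given $(\theta_u)_{u\le s}$ has density proportional to $\rho(x)e^{\langle\theta_s,x\rangle-s|x|^2/2}$. So it depends on $\theta_s$ only and is $s$-strongly log-concave. Let $a_s$ and $A_s$ be its mean and covariance; by (BE), $A_s\le s^{-1}\mathrm{Id}$.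

*Example.* If $X$ is standard Gaussian, then $\mu_s=N\bigl(\frac{\theta_s}{1+s},\frac1{1+s}\mathrm{Id}\bigr)$ and $\mathbb E|a_s|^2=\frac{m(s^2+s)}{(1+s)^2}=\frac{s}{1+s}m\le sm$.

Averaging $\mu_s$ over $\theta_s$ gives back the law of $X$, and each $\mu_s$ has Gaussian-type concentration. For the use in Section 7 we need the barycentres $a_t$, for a small constant $t$, to be small compared with the spread $\mathbb E|X|^2=m$.

**Lemma 1.** There are universal $\tau_0\in(0,1]$ and $C_3$ with $\mathbb E|a_t|^2\le C_3tm$ for $0<t\le\tau_0$.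

The main point is the bound $\mathbb E\operatorname{Tr}A_s^2\le Cm$ for $s\le\tau_0$, which is due to Guan; here is a complete proof.

**Step 1: reduction to bounded support.** This step makes all stochastic integrals below harmless. Since $a_t=\mathbb E[X|\theta_t]$,
$$\mathbb E|a_t|^2=\mathbb E|X|^2-\mathbb E|X-a_t|^2=m-\mathrm{mmse}(X),\qquad\mathrm{mmse}(X)=\inf_g\mathbb E|X-g(\theta_t)|^2,$$
and the infimum may be taken over bounded continuous $g$, which are dense in $L^2$ of the law of $\theta_t$. Let $X_R$ have the law of $X$ given $|X|\le R$ and let $Y_R$ be its isotropic affine normalization, $R$ large. Then $Y_R$ is isotropic log-concave with bounded support and $Y_R\to X$ in law as $R\to\infty$. Since $\mathbb E|Y_R|^2=m=\mathbb E|X|^2$, the nonnegative variables $|Y_R|^2$ converge in law with convergence of means, so they are uniformly integrable. For fixed bounded continuous $g$ the integrand $|Y_R-g(tY_R+B_t)|^2$ is at most $2|Y_R|^2+2\sup|g|^2$, hence $\mathbb E|Y_R-g(tY_R+B_t)|^2\to\mathbb E|X-g(tX+B_t)|^2$.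 Taking the infimum over $g$, $\mathrm{mmse}(X)\ge\limsup_R\mathrm{mmse}(Y_R)$. So a bound $\mathrm{mmse}(Y_R)\ge m-C_3tm$ passes to $X$, and we may assume $X$ bounded. Then $a_s$, $A_s$ and all moments of $\mu_s$ are bounded by constants depending on the law of $X$.

**Step 2: the equations for $a_s$ and $A_s$.** This step reduces the lemma to a bound on $\mathbb E\operatorname{Tr}A_s^2$. Let $\mathcal F_s=\sigma(\theta_u:u\le s)$ and $dW_s=d\theta_s-a_sds=(X-a_s)ds+dB_s$. Since $\mathbb E[X-a_u|\mathcal F_u]=0$ and the increments of $B$ after time $s$ are independent of $X$ and of $B$ up to time $s$, $W$ is a continuous $\mathcal F$-martingale. Its quadratic variation is $s\,\mathrm{Id}$, so it is a Brownian motion. Let $p_s$ be the density of $\mu_s$ and $Z_s=\int\rho(x)e^{\langle\theta_s,x\rangle-s|x|^2/2}dx$. By Itô,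
$$d\,e^{\langle\theta_s,x\rangle-s|x|^2/2}=e^{\langle\theta_s,x\rangle-s|x|^2/2}\langle x,d\theta_s\rangle,\qquad dZ_s=Z_s\langle a_s,d\theta_s\rangle .$$
So $d\log p_s(x)=\langle x-a_s,d\theta_s\rangle-\frac12(|x|^2-|a_s|^2)ds$, and adding half the quadratic variation $\frac12|x-a_s|^2ds$,
$$dp_s(x)=p_s(x)\bigl(\langle x-a_s,d\theta_s\rangle+|a_s|^2ds-\langle x,a_s\rangle ds\bigr)=p_s(x)\langle x-a_s,dW_s\rangle .$$
Hence $d\,\mathbb E_{\mu_s}\varphi=\langle\mathrm{Cov}_{\mu_s}(\varphi,x),dW_s\rangle$. With $\varphi=x_j$ this is $da_s=A_sdW_s$. With $\varphi=x_jx_k$, subtracting $d(a_ja_k)=a_jda_k+a_kda_j+(A_s^2)_{jk}ds$ and using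
$$\mathrm{Cov}(x_jx_k,x_i)-a_jA_{ki}-a_kA_{ji}=T_{ijk}:=\mathbb E_{\mu_s}(x-a_s)_i(x-a_s)_j(x-a_s)_k,$$
we get
$$dA_s=\sum_iT_s^{(i)}dW_s^i-A_s^2ds,\qquad A_0=\mathrm{Id},\quad(T^{(i)}_s)_{jk}=T_{ijk}.$$
Since $a_0=0$,
$$\mathbb E|a_t|^2=\int_0^t\mathbb E\operatorname{Tr}A_s^2\,ds,\qquad\mathbb P(\|A_s\|_{op}\ge2)\le C_Xe^{-c_X/s}\quad(0<s\le1).\tag{5}$$
For the second relation put $M_s=\int_0^s\sum_iT^{(i)}dW^i$; then $A_s\le\mathrm{Id}+M_s$. If $\|A_s\|_{op}\ge2$ then $\|M_s\|_{op}\ge1$, so some entry of $M_s$ is at least $\frac1m$ in absolute value. Each entry is a continuous martingale with quadratic variation $\le C_Xs$, so by the exponential martingale inequality the probability is at most $2m^2e^{-1/(2m^2C_Xs)}$. The constants here depend on $X$; this is used only qualitatively, to start the argument at $s=0$.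

**Step 3: spectral functions of $A_s$.** This step converts control of eigenvalues into control of third moments. For smooth $f$, and in an eigenbasis of $A$ with eigenvalues $\lambda_i$,
$$D^2(\operatorname{Tr}f)(A)[H,H]=\sum_{j,k}f'[\lambda_j,\lambda_k]H_{jk}^2,$$
where $f'[\lambda,\mu]=\frac{f'(\lambda)-f'(\mu)}{\lambda-\mu}$ and $f'[\lambda,\lambda]=f''(\lambda)$. For $f(x)=x^p$ this is $\sum_{a+b=p-2}p\operatorname{Tr}(A^aHA^bH)$ written out; for smooth $f$ approximate by polynomials in $C^2$ on a bounded interval, using $|f'[\lambda,\mu]|\le\sup|f''|$. Let $f$ be smooth and nondecreasing. The drift term $-\operatorname{Tr}(f'(A)A^2)$ is $\le0$, the stochastic integral is a true martingale (bounded coefficients), and $\sum_iT_{ijk}^2$ does not depend on the orthonormal basis used for the index $i$, so that we may use the eigenbasis for all three indices. Itô's formula gives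
$$\frac d{ds}\mathbb E\operatorname{Tr}f(A_s)\le\tfrac12\,\mathbb E\sum_{i,j,k}f'[\lambda_j,\lambda_k]\,T_{ijk}^2 .\tag{6}$$
The function $s\mapsto\mathbb E\operatorname{Tr}f(A_s)$ is Lipschitz, and (6) and the inequalities below hold at almost every $s$, i.e. in integrated form.

**Step 4: third moments.** This step bounds the right side of (6) by eigenvalues. Claim: for every $r>0$ and every index $i$,
$$\sum_{j,k:\ \lambda_j,\lambda_k\le r}T_{ijk}^2\le4r^{3/2}s^{-1/2}\lambda_i.\tag{7}$$
Let $E_r$ be the span of the eigenvectors with $\lambda_j\le r$ (if it is $\{0\}$ there is nothing to prove), $H=(T_{ijk})_{j,k\in E_r}$ and $y=x-a_s$. The marginal of $\mu_s$ on $E_r$ is $s$-strongly log-concave with covariance $\le r\,\mathrm{Id}$, so by (K2) its Poincaré constant is $\le\sqrt{r/s}$. The function $\langle Hy,y\rangle$ depends only on $P_{E_r}y$ and has gradient $2HP_{E_r}y$, and $\mathbb E|HP_{E_r}y|^2\le r\|H\|_{HS}^2$. As $\mathbb Ey_i=0$ and $\mathbb Ey_i^2=\lambda_i$,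
$$\|H\|_{HS}^2=\mathrm{Cov}(y_i,\langle Hy,y\rangle)\le\sqrt{\lambda_i}\Bigl(\sqrt{r/s}\;4\,\mathbb E|HP_{E_r}y|^2\Bigr)^{1/2}\le\sqrt{\lambda_i}\,\bigl(4r^{3/2}s^{-1/2}\bigr)^{1/2}\|H\|_{HS}.$$
Divide by $\|H\|_{HS}$ and square.

*Why not simply take $f(\lambda)=\lambda^2$?* Then $f'[\cdot,\cdot]=2$, and (7) with $r=\|A_s\|_{op}$ bounds the derivative of $\mathbb E\operatorname{Tr}A_s^2$ by $4s^{-1/2}\mathbb E\|A_s\|_{op}^{3/2}\operatorname{Tr}A_s$. The only a priori bound is $\|A_s\|_{op}\le1/s$, which yields $4s^{-2}\,\mathbb E\operatorname{Tr}A_s$, not integrable at $0$. The cure is to treat large eigenvalues separately and to show that there are very few of them for small $s$.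

**Step 5: test functions.** This step sets up a ladder of counting functions and one function for very large eigenvalues. Let
$$\beta=385,\qquad L=2\beta+1,\qquad b=2L+2 .$$
For $1\le l\le L$ let $\varphi_l$ be smooth nondecreasing, $\varphi_l=0$ on $(-\infty,2l]$, $\varphi_l=1$ on $[2l+1,\infty)$. Let $\psi(\lambda)=b\,\psi_0(\lambda/b)$ with $\psi_0$ smooth, $\psi_0=0$ on $(-\infty,1]$, $\psi_0'$ nondecreasing, $\psi_0'=1$ on $[2,\infty)$, $\psi_0''\le2$. Then $\psi(\lambda)\ge\lambda-2b$, so $\lambda\le2\psi(\lambda)$ for $\lambda\ge4b$. Put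
$$\Phi_0=m,\qquad\Phi_l(s)=\mathbb E\operatorname{Tr}\varphi_l(A_s),\qquad\Psi(s)=\mathbb E\operatorname{Tr}\psi(A_s).$$
If $\|A_s\|_{op}<2$, then $\varphi_l(A_s)=0$ for $l\ge1$ and $\psi(A_s)=0$. By (5) and boundedness of $A_s$, $\Phi_l(s)$ ($l\ge1$) and $\Psi(s)$ are $O(s^N)$ as $s\to0$ for every $N$, with constants depending on $X$. The constants $C$ in the next two steps depend only on the fixed number $L$, so they are universal.

**Step 6: one rung of the ladder.** We show that each counting function is driven by the previous one and by $\Psi$: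
$$\Phi_l'\le Cs^{-1/2}(\Phi_{l-1}+\Psi),\qquad1\le l\le L.\tag{8}$$
Let $r=2l+1$ and consider the signs in (6) for $f=\varphi_l$. If $\max(\lambda_j,\lambda_k)\ge r$, then $\varphi_l'[\lambda_j,\lambda_k]\le0$, because $\varphi_l'\ge0$ vanishes at the larger argument (and $\varphi_l''=0$ there). If both are $\le2l$ it is $0$. Otherwise it is $\le\sup\varphi_l''$. So only triples with $\lambda_j,\lambda_k\le r$ and $\max(\lambda_j,\lambda_k)\ge2l$ can contribute positively.

Those with also $\lambda_i\le r$ contribute, by symmetry in $j,k$ and by (7) with the roles of the indices exchanged (fixed index $j$), at most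
$$C\sum_{j:\,2l\le\lambda_j\le r}\ \sum_{i,k:\,\lambda_i,\lambda_k\le r}T_{ijk}^2\le Cs^{-1/2}\,\#\{j:\lambda_j\ge2l\}.$$
Those with $\lambda_i>r$ contribute, by (7) with fixed index $i$, at most
$$Cs^{-1/2}\sum_{\lambda_i>r}\lambda_i\le Cs^{-1/2}\bigl(4b\,\#\{i:\lambda_i\ge2l\}+2\operatorname{Tr}\psi(A_s)\bigr),$$
using $\lambda_i\le2\psi(\lambda_i)$ when $\lambda_i\ge4b$. Finally $\#\{\lambda\ge2l\}\le\operatorname{Tr}\varphi_{l-1}(A_s)$ for $l\ge2$, since $\varphi_{l-1}=1$ on $[2l-1,\infty)$; for $l=1$ it is $\le m=\Phi_0$. Taking expectations gives (8).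

**Step 7: very large eigenvalues.** We show
$$\Psi'\le(\beta-1)s^{-1}\Psi+Cs^{-1/2}\Phi_L.\tag{9}$$
First, for $\lambda_j\ge\lambda_k$: $\psi'[\lambda_j,\lambda_k]=0$ if $\lambda_j\le b$, and $\psi'[\lambda_j,\lambda_k]\le8/\lambda_j$ if $\lambda_j\ge b$. Indeed, for $b\le\lambda_j<4b$ it is at most $\sup\psi''\le2/b\le8/\lambda_j$. For $\lambda_j\ge4b$ it is $0$ if $\lambda_k\ge2b$ (there $\psi'=1$ at both points), and otherwise at most $\frac1{\lambda_j-\lambda_k}\le\frac1{\lambda_j-2b}\le\frac2{\lambda_j}$.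

Triples in (6) in which $j$ (or $k$) has the largest eigenvalue contribute to the sum, by (7) with $r=\lambda_j$ and fixed index $j$, at most
$$2\sum_{\lambda_j\ge b}\frac8{\lambda_j}\,4\lambda_j^{5/2}s^{-1/2}=64\,s^{-1/2}\sum_{\lambda_j\ge b}\lambda_j^{3/2}.$$
If $\lambda_i$ is the largest, split according to $\max(\lambda_j,\lambda_k)\in[2^qb,2^{q+1}b)$ with $q\ge0$, $2^qb\le\lambda_i$. By (7) with $r=2^{q+1}b$ the contribution for given $i$ is at most
$$\sum_{q\ge0,\,2^qb\le\lambda_i}\frac8{2^qb}\,4(2^{q+1}b)^{3/2}s^{-1/2}\lambda_i=32\cdot2^{3/2}s^{-1/2}\lambda_i\sum_{q\ge0,\,2^qb\le\lambda_i}(2^qb)^{1/2}\le\frac{32\cdot2^{3/2}}{1-2^{-1/2}}s^{-1/2}\lambda_i^{3/2}\le320\,s^{-1/2}\lambda_i^{3/2},$$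
by summing a geometric series with ratio $2^{1/2}$ whose largest term is at most $\lambda_i^{1/2}$. This is empty unless $\lambda_i\ge b$. With the factor $\frac12$ in (6), $\Psi'\le192\,s^{-1/2}\,\mathbb E\sum_{\lambda_i\ge b}\lambda_i^{3/2}$.

For $\lambda_i\ge4b$ use $\lambda_i\le1/s$: $\lambda_i^{3/2}\le s^{-1/2}\lambda_i\le2s^{-1/2}\psi(\lambda_i)$, which produces $384\,s^{-1}\Psi=(\beta-1)s^{-1}\Psi$. For $b\le\lambda_i<4b$ use $\lambda_i^{3/2}\le(4b)^{3/2}$; the number of $\lambda_i\ge b=2L+2$ is at most $\operatorname{Tr}\varphi_L(A_s)$, since $\varphi_L=1$ on $[2L+1,\infty)$. This is (9).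

**Step 8: closing the loop.** The self-interaction in (9) costs a power $s^{\beta-1}$, and the ladder (8) gains a factor $s^{1/2}$ per rung; $L$ rungs are enough to win. Let $0<\tau\le1$ and
$$K=\sup_{0<s\le\tau}\frac{\Psi(s)s^{-\beta}}m,$$
which is finite because $\Psi(s)=O(s^N)$ for every $N$. We claim that for $1\le l\le L$ and $s\le\tau$
$$\Phi_l(s)\le Cm\bigl(s^{l/2}+Ks^{\beta+1/2}\bigr).$$
Indeed $\Phi_l(0)=0$ and $\Psi(u)\le Kmu^\beta$. For $l=1$, (8) gives $\Phi_1(s)\le C\int_0^su^{-1/2}(m+Kmu^\beta)du$. For $l\ge2$, by induction, $\Phi_l(s)\le C\int_0^su^{-1/2}m\bigl(u^{(l-1)/2}+Ku^{\beta+1/2}+Ku^\beta\bigr)du$, and $s\le1$. As $L/2=\beta+\frac12$, $\Phi_L(s)\le Cm(1+K)s^{\beta+1/2}$.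

By (9), $(s^{-(\beta-1)}\Psi)'\le Cs^{-(\beta-1)-1/2}\Phi_L$, and $s^{-(\beta-1)}\Psi(s)\to0$ as $s\to0$. Hence for $t\le\tau$
$$\Psi(t)\le Ct^{\beta-1}\int_0^ts^{-\beta+1/2}\,m(1+K)\,s^{\beta+1/2}\,ds=Ct^{\beta-1}m(1+K)\int_0^ts\,ds\le C''m(1+K)t^{\beta+1}.$$
Dividing by $mt^\beta$ and taking the supremum, $K\le C''(1+K)\tau$. With $\tau=\tau_0:=\min(1,\frac1{2C''})$ and $K<\infty$ we get $K\le1$. So $\Psi(s)\le ms^\beta\le ms$ for $s\le\tau_0$, and since $\lambda_i^2\le s^{-1}\lambda_i\le2s^{-1}\psi(\lambda_i)$ for $\lambda_i\ge4b$,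
$$\mathbb E\operatorname{Tr}A_s^2\le16b^2m+2s^{-1}\Psi(s)\le C_3m .$$
Integrating in (5) proves Lemma 1. $\square$

## 7. Typical orthants have exponentially small mass

For $J\subset\{1,\dots,m\}$ and $\eta\in\{\pm1\}^J$ let $O^J_\eta=\{x\in\mathbb R^m:\eta_ix_i\ge0,\ i\in J\}$. If $X$ is standard Gaussian, $\mathbb P(X\in O^J_\eta)=2^{-|J|}$. We allow $J$ to miss a small proportion of coordinates, since Section 8 will lose some.

**Lemma 2.** There are universal $\gamma,\rho_0\in(0,\frac12]$ such that for every isotropic log-concave $X$ in $\mathbb R^m$ the set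
$$\mathfrak B=\bigcup\bigl\{O^J_\eta:\ |J|\ge(1-\rho_0)m,\ \eta\in\{\pm1\}^J,\ \mathbb P(X\in O^J_\eta)\ge e^{-\gamma m}\bigr\}$$
satisfies $\mathbb P(X\in\mathfrak B)\le C\exp(-c\sqrt{m/\log(2m)})$.

**Step 1: a quantity that makes orthants light.** Fix a universal $t\le\tau_0$ with $\sqrt{C_3t}\le c_1/2$, where $c_1$ is from (D1). Write $\theta=\theta_t$, $\mu_\theta=\mu_t$, $\mathbb E_\theta$ for its expectation, $a=\mathbb E_\theta x$, and
$$d_i(\theta)=\tfrac12\bigl(\mathbb E_\theta|x_i|-|a_i|\bigr)=\min(\mathbb E_\theta x_i^+,\mathbb E_\theta x_i^-),\qquad D=\sum_{i\le m}d_i .$$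
The two expressions agree because $\mathbb E_\theta|x_i|$ and $a_i$ are the sum and the difference of $\mathbb E_\theta x_i^+$ and $\mathbb E_\theta x_i^-$. If $D$ is of order $m$, then $\mu_\theta$ has, in total over the coordinates, substantial mass on both sides of $0$. By Lemma 1, $\sum_i\mathbb E|a_i|\le\sqrt m(\mathbb E|a|^2)^{1/2}\le\frac{c_1}2m$, and $\mathbb E\,\mathbb E_\theta|x_i|=\mathbb E|X_i|\ge c_1$, so
$$\mathbb ED(\theta)\ge\tfrac12\bigl(c_1m-\tfrac{c_1}2m\bigr)=\tfrac{c_1}4m .$$

**Step 2: $D(\theta)$ is large with high probability.** We show it is Lipschitz in $\theta$ and use (4). $D$ is the minimum over $\epsilon\in\{+,-\}^m$ of $\mathbb E_\theta F_\epsilon$, where $F_\epsilon(x)=\sum_ix_i^{\epsilon_i}$ is $\sqrt m$-Lipschitz. Since $\mu_\theta$ has density proportional to $\rho(x)e^{\langle\theta,x\rangle-t|x|^2/2}$, $\nabla_\theta\mathbb E_\theta F_\epsilon=\mathrm{Cov}_\theta(F_\epsilon,x)$. For a unit vector $v$ and every $\theta\in\mathbb R^m$, (BE) gives $\operatorname{Var}_\theta F_\epsilon\le m/t$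 and $\operatorname{Var}_\theta\langle v,x\rangle\le1/t$, so $|\mathrm{Cov}_\theta(F_\epsilon,\langle v,x\rangle)|\le\sqrt m/t$. Hence each $\mathbb E_\theta F_\epsilon$, and their minimum $D$, is $\sqrt m/t$-Lipschitz in $\theta$. Now $\theta=tX+B_t$ is centered log-concave with covariance $(t^2+t)\mathrm{Id}$. As $t$ is universal, (4) applied to $\theta/\sqrt{t^2+t}$ and to a universal multiple of $D$ gives
$$\mathbb P\bigl(D(\theta)<\tfrac{c_1}8m\bigr)\le C\exp\bigl(-c\sqrt{m/\log(2m)}\bigr).$$

**Step 3: if $D(\theta)\ge\frac{c_1}8m$, every such orthant is light for $\mu_\theta$.** From $\mathbb E_\theta|x_i|\le|a_i|+\mathbb E_\theta|x_i-a_i|$ and (BE), $d_i\le\frac12\mathbb E_\theta|x_i-a_i|\le\frac1{2\sqrt t}$. Put $\rho=c_1\sqrt t/8$. If $|J|\ge(1-\rho)m$, then $\sum_{i\notin J}d_i\le\frac{\rho m}{2\sqrt t}=\frac{c_1}{16}m$, so $\sum_{i\in J}d_i\ge\frac{c_1}{16}m$. For $\eta\in\{\pm1\}^J$ the function $F(x)=\sum_{i\in J}(\eta_ix_i)_-$ is $\sqrt m$-Lipschitz, satisfies $\mathbb E_\theta F\ge\sum_{i\in J}d_i\ge\frac{c_1}{16}m$,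 and vanishes on $O^J_\eta$. By (BE) with $s=t$, $L=\sqrt m$, $h=\frac{c_1}{16}m$,
$$\mu_\theta(O^J_\eta)\le e^{-tc_1^2m/512}\le e^{-3\gamma m},\qquad\gamma:=\min\bigl(\tfrac12,\tfrac{tc_1^2}{1536}\bigr).$$

**Step 4: union bound over heavy orthants.** The set $\mathfrak B$ is defined through the law of $X$ and does not depend on $\theta$; this is what lets us average. Choose a universal $\rho_0\le\min(\rho,\frac12)$ such that there are at most $e^{\gamma m}$ sets $J$ with $|J|\ge(1-\rho_0)m$, for every $m$. This is possible because their number is at most $\exp\bigl(m(-\rho_0\log\rho_0-(1-\rho_0)\log(1-\rho_0))\bigr)$. For each $J$ the $O^J_\eta$ are disjoint up to null sets, so at most $e^{\gamma m}$ of them have mass $\ge e^{-\gamma m}$ under the law of $X$. If $D(\theta)\ge\frac{c_1}8m$, then $\mu_\theta(\mathfrak B)\le e^{2\gamma m}e^{-3\gamma m}=e^{-\gamma m}$. Therefore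
$$\mathbb P(X\in\mathfrak B)=\mathbb E\mu_\theta(\mathfrak B)\le\mathbb P\bigl(D<\tfrac{c_1}8m\bigr)+e^{-\gamma m}\le C\exp\bigl(-c\sqrt{m/\log(2m)}\bigr).\qquad\square$$

## 8. One group of comparable weights, after conditioning

The next lemma is the argument of Section 4 made rigorous, for one group $I$ of coordinates with comparable weights. To be able to multiply over groups later, we prove it conditionally on a smaller group $I_<$ treated before.

**Lemma 3.** There is a universal $\kappa\in(0,\frac12]$, and for every $B\ge2$ constants $c_B,c'>0$, $C'$ ($c',C'$ universal, $c_B$ depending only on $B$) such that the following holds. Let $Y$ be isotropic log-concave in $\mathbb R^n$, $I_<,I$ disjoint index sets, $|I|=m\ge1$, $|I_<|\le\kappa m$, $a_i>0$ for $i\in I_<\cup I$, and $\alpha/B<a_i\le\alpha$ for $i\in I$; $w=\sum_{i\in I}a_i$. Then for all $u\ge0$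
$$\mathbb P\bigl(|Y_i|\ge ua_i,\ i\in I_<\cup I\bigr)\le e^{-c_Buw}\,\mathbb P\bigl(|Y_i|\ge ua_i,\ i\in I_<\bigr)+C'\exp\bigl(-c'\sqrt{m/\log(2m)}\bigr).$$

**Entropy and constants.** For a discrete variable, $\mathcal H(\mathbf k)=-\sum_kp_k\log p_k$ with $p_k=\mathbb P(\mathbf k=k)$. Let
$$g(\varepsilon)=(1+\varepsilon)\log(1+\varepsilon)-\varepsilon\log\varepsilon+\varepsilon\log2,\qquad g(0)=0 .$$
It is continuous, and since $g'(\varepsilon)=\log\frac{1+\varepsilon}\varepsilon+\log2$ is positive and decreasing, $g$ is increasing and concave. An integer-valued $\mathbf k$ with $\mathbb E|\mathbf k|\le\varepsilon$ has $\mathcal H(\mathbf k)\le g(\varepsilon)$. For $\varepsilon=0$ this is clear. For $\varepsilon>0$, compare the law $(p_j)$ of $|\mathbf k|$ with the geometric law $q_j=\frac1{1+\varepsilon}(\frac\varepsilon{1+\varepsilon})^j$: by Gibbs' inequality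
$$\mathcal H(|\mathbf k|)\le-\sum_jp_j\log q_j=\log(1+\varepsilon)+\mathbb E|\mathbf k|\log\tfrac{1+\varepsilon}\varepsilon\le(1+\varepsilon)\log(1+\varepsilon)-\varepsilon\log\varepsilon,$$
and the sign of $\mathbf k$ adds at most $\mathbb P(\mathbf k\ne0)\log2\le\varepsilon\log2$.

With $\gamma,\rho_0$ from Lemma 2, fix universal constants: $\tau\in(0,\rho_0]$ with $g(\tau)\le\gamma/4$; $V\ge1$ with $\mathbb E(|\xi|-V)_+\le\tau/2$ for all $\xi$ as in (D1), possible by the tail bound there; $\kappa'=\gamma/4$; $\kappa\le\frac12$ with $\kappa\log2\le\kappa'/2$; and $m_0$ with $2e^{-\gamma m/2}\le e^{-\gamma m/4}$ for $m\ge m_0$. For $m<m_0$ the claim is trivial with $C'$ large, so let $m\ge m_0$.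

**Step 1: discarding exceptional sign patterns on $I_<$.** We want to condition on events that are not too rare and on which most coordinates of $Y_I$ are bounded in an averaged sense. Let
$$S=\Bigl\{x:\ \sum_{i\in I}(|x_i|-V)_+\le\tau m\Bigr\},$$
a closed convex set. The sum is a $\sqrt m$-Lipschitz function of $x_I$ with mean $\le\tau m/2$, so (4) applied to $Y_I$ gives $\mathbb P(Y\notin S)\le C\exp(-c\sqrt{m/\log(2m)})$. For $\zeta\in\{\pm1\}^{I_<}$ let $E_\zeta=\{x:\zeta_ix_i\ge ua_i,\ i\in I_<\}$ (the whole space if $I_<=\emptyset$). These sets are convex, disjoint up to null sets, and their union is $\{|x_i|\ge ua_i,\ i\in I_<\}$. There are at most $2^{\kappa m}$ of them, so the total mass of those with $\mathbb P(E_\zeta)<e^{-\kappa'm}$ is at most $2^{\kappa m}e^{-\kappa'm}\le e^{-\kappa'm/2}$. Those of positive mass with $\mathbb P(S^c|E_\zeta)>\frac12$ satisfy $\mathbb P(E_\zeta)<2\mathbb P(S^c\cap E_\zeta)$, so their total mass is at most $2\mathbb P(S^c)$. Call the remaining $\zeta$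 *good*.

**Step 2: a lower bound for boxes by entropy.** This replaces condition 2 of Section 4. Let $\zeta$ be good, and let $\nu'$ be the law of $Y$ given $E_\zeta\cap S$. It is log-concave (restriction to a convex set), and bounded in the $I$-coordinates because of $S$. Let $m_i=\mathbb E_{\nu'}Y_i$, $i\in I$. By Jensen, $\sum_{i\in I}(|m_i|-V)_+\le\tau m$. An index with $|m_i|>2V$ contributes more than $V$, so
$$J=J(\zeta):=\{i\in I:|m_i|\le2V\}\quad\text{satisfies}\quad|I\setminus J|\le\tau m/V\le\rho_0m .$$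
Claim:
$$\mathbb P\bigl(|Y_i|\le6V,\ i\in J\,\big|\,E_\zeta\bigr)\ge\tfrac12e^{-g(\tau)m}.\tag{10}$$
Cut $\mathbb R^I$ into cubes of side $4V$: let $\mathbf k_i$ be the nearest integer to $Y_i/(4V)$, $i\in I$. If $|Y_i|<2V$, then $\mathbf k_i=0$. If $y=|Y_i|/V\ge2$, then $|\mathbf k_i|\le\frac y4+\frac12\le y-1$. So always $|\mathbf k_i|\le(|Y_i|-V)_+/V$, and $\sum_{i\in I}\mathbb E_{\nu'}|\mathbf k_i|\le\tau m$. By subadditivity of entropy and since $g$ is concave and increasing,
$$\mathcal H_{\nu'}(\mathbf k)\le\sum_{i\in I}g(\mathbb E_{\nu'}|\mathbf k_i|)\le m\,g(\tau).$$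
The index $\mathbf k$ thus has few effective values, and log-concavity lets us average over them. Let $R_k=4Vk+[-2V,2V]^I$ and $p_k=\nu'(\mathbf k=k)\le\nu'(Y_I\in R_k)$; only finitely many $p_k$ are nonzero. For a log-concave $\nu$ the defining inequality extends by induction to finitely many compact convex sets, $\nu(\sum_kp_kR_k)\ge\prod_k\nu(R_k)^{p_k}$ (split off one set with weight $p$ and apply the case of one set fewer to the others with weights divided by $1-p$). Applied to the marginal of $\nu'$ on $\mathbb R^I$, over $k$ with $p_k>0$,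
$$\nu'\Bigl(Y_I\in\sum_kp_kR_k\Bigr)\ge\prod_kp_k^{p_k}=e^{-\mathcal H_{\nu'}(\mathbf k)}\ge e^{-g(\tau)m}.$$
Now $\sum_kp_kR_k=4V\,\mathbb E_{\nu'}\mathbf k+[-2V,2V]^I$ is a single cube of side $4V$, and $|4V\mathbb E_{\nu'}\mathbf k_i-m_i|\le2V$ because $|4V\mathbf k_i-Y_i|\le2V$. On it $|x_i|\le|m_i|+4V\le6V$ for $i\in J$. Since $\mathbb P(S|E_\zeta)\ge\frac12$, (10) follows.

**Step 3: decay along the ray.** We apply (3), with $E_\zeta$ held fixed. For good $\zeta$ and $\eta\in\{\pm1\}^J$ let
$$\psi_\eta(x)=\mathbb P(\eta_iY_i\ge xa_i,\ i\in J\mid E_\zeta),\qquad x\in\mathbb R,$$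
a nonincreasing log-concave function. Let $U=6VB/\alpha$. Since $a_i>\alpha/B$, $Ua_i\ge6V$ for $i\in I$, so (10) gives $\psi_\eta(-U)\ge\frac12e^{-g(\tau)m}\ge\frac12e^{-\gamma m/4}$. Call $\eta$ *light* if $\mathbb P(Y_I\in O^J_\eta)<e^{-\gamma m}$, with $O^J_\eta$ regarded as a subset of $\mathbb R^I$.

If $\eta$ is light, then $\psi_\eta(0)\le\mathbb P(Y_I\in O^J_\eta)/\mathbb P(E_\zeta)\le e^{-\gamma m+\kappa'm}=e^{-3\gamma m/4}$, hence $\psi_\eta(0)/\psi_\eta(-U)\le2e^{-\gamma m/2}\le e^{-\gamma m/4}$, and by (3)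
$$\psi_\eta(u)\le\psi_\eta(0)\,e^{-\gamma mu/(4U)}\le\psi_\eta(0)\,e^{-c_Buw},\qquad c_B=\frac\gamma{24VB},$$
because $m/U=m\alpha/(6VB)\ge w/(6VB)$.

If $\eta$ is not light, then $\{Y_I\in O^J_\eta\}\subset\{Y_I\in\mathfrak B\}$, with $\mathfrak B$ from Lemma 2 for $Y_I$, as $|J|\ge(1-\rho_0)m$. The set $\mathfrak B$ contains the heavy orthants for *all* admissible $J$, so it does not depend on $\zeta$.

**Step 4: summation.** For good $\zeta$ the event $E_\zeta\cap\{|Y_i|\ge ua_i,\,i\in I\}$ has probability at most $\mathbb P(E_\zeta)\sum_\eta\psi_\eta(u)$, where $\eta$ runs over $\{\pm1\}^{J(\zeta)}$. For light $\eta$ use the decay and $\sum_\eta\psi_\eta(0)=1$. For the others use $\psi_\eta(u)\le\psi_\eta(0)$ and the fact that the sets $O^J_\eta$ are disjoint up to null sets: together they contribute at most $\mathbb P(E_\zeta,\ Y_I\in\mathfrak B)$. The $E_\zeta$ are disjoint up to null sets as well, so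
$$\sum_{\zeta\text{ good}}\mathbb P(E_\zeta,\ |Y_i|\ge ua_i,\,i\in I)\le e^{-c_Buw}\sum_\zeta\mathbb P(E_\zeta)+\mathbb P(Y_I\in\mathfrak B),$$
and $\sum_\zeta\mathbb P(E_\zeta)=\mathbb P(|Y_i|\ge ua_i,\,i\in I_<)$. Adding the mass $e^{-\kappa'm/2}+2\mathbb P(S^c)$ of the exceptional $\zeta$ and using Lemma 2 gives the claim; none of the constants in the error involves $B$. $\square$

## 9. The minimum with arbitrary weights

**Proposition 4.** Let $Y$ be isotropic log-concave in $\mathbb R^n$, $G$ a nonempty index set, $a_i>0$ $(i\in G)$, $w=\sum_{i\in G}a_i$. Then for all $u\ge0$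
$$\mathbb P\bigl(|Y_i|\ge ua_i\ \ \forall i\in G\bigr)\le\Theta(uw),\qquad\Theta(u)=C\exp\bigl(-c\sqrt{u/\log(2+u)}\bigr).$$

$\Theta$ is nonincreasing: the derivative of $u/\log(2+u)$ has the sign of $\log(2+u)-\frac u{2+u}$, which is $\log2>0$ at $u=0$ and has derivative $\frac u{(2+u)^2}\ge0$. Replacing $a_i$ by $a_i/w$ and $u$ by $uw$ we may assume $w=1$; enlarging $C$ we may assume $u\ge1$.

**Step 1: scales with geometrically growing groups.** Lemma 3 needs comparable weights inside a group and earlier groups much smaller than the current one. Let $\kappa$ be from Lemma 3, $B=32/\kappa\ge64$, and for $j\ge0$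
$$G_j=\{i\in G:B^{-j-1}<a_i\le B^{-j}\},\quad w_j=\sum_{i\in G_j}a_i,\quad n_j=|G_j|,\qquad n_jB^{-j-1}\le w_j\le n_jB^{-j}.$$
Keep $j$ if $w_j>0$ and $w_j>4^{-(j-l)}w_l$ for all $l<j$. The dropped $j$ have total weight at most $\sum_j\sum_{l<j}4^{-(j-l)}w_l\le\frac13$. So the kept ones have total weight $\ge\frac23$, and the kept ones of one parity have total weight $\ge\frac13$; let $\mathcal K$ be this set. For $l<j$ in $\mathcal K$, $d=j-l\ge2$ is even and
$$n_j\ge w_jB^j\ge4^{-d}w_lB^j\ge4^{-d}B^{d-1}n_l,$$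
hence
$$\sum_{l\in\mathcal K,\,l<j}n_l\le n_j\sum_{d\ge2\text{ even}}B\Bigl(\frac4B\Bigr)^d=n_j\,\frac{16/B}{1-16/B^2}\le\frac{32}Bn_j=\kappa n_j .$$
As $\kappa\le\frac12$, consecutive sizes in $\mathcal K$ at least double. Parity is what gives $d\ge2$: the term $d=1$ would be $4n_j$.

Let $N=u/24$. Either the groups with $n_j>N$ or those with $n_j\le N$ carry weight $\ge\frac16$ within $\mathcal K$.

**Step 2: large groups carry the weight.** Suppose $\sum_{j\in\mathcal K,\,n_j>N}w_j\ge\frac16$. Apply Lemma 3 successively to these groups in increasing order of $j$, with $I=G_j$, $\alpha=B^{-j}$ and $I_<$ the union of the earlier ones, which has at most $\kappa n_j$ elements. Each application multiplies the previous probability by $e^{-c_Buw_j}$ and adds an error, so the probability in question is at most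
$$e^{-c_Bu/6}+\sum_{j\in\mathcal K,\,n_j>N}C'\exp\bigl(-c'\sqrt{n_j/\log(2n_j)}\bigr).$$
$B$ is universal, so the first term is at most $\Theta(u)$, as $u\ge1$. For the sum let $h(x)=x/\log(2+2x)$, which is increasing on $(0,\infty)$ and satisfies $h(x)\le x/\log(2x)$ for $x\ge1$. Since $\log(2+2^{i+1}x)\le i\log2+\log(2+2x)\le(i+1)\log(2+2x)$, we have $h(2^ix)\ge\frac{2^i}{i+1}h(x)$. Let $x$ be the smallest size in the sum, so $x\ge\max(1,N)$ and the $i$-th size ($i=0,1,\dots$) is at least $2^ix$. With $r_i=\sqrt{2^i/(i+1)}\ge1$ and $y=\sqrt{h(x)}\ge y_0:=\sqrt{h(1)}>0$ the sum is at most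
$$\sum_{i\ge0}C'e^{-c'r_iy}\le C'e^{-c'y/2}\sum_{i\ge0}e^{-c'r_iy_0/2}\le Ce^{-c'y/2},$$
and $y^2\ge h(N)=\frac{u/24}{\log(2+u/12)}\ge\frac u{24\log(2+u)}$. So the total is $\le\Theta(u)$.

**Step 3: small groups carry the weight.** Otherwise $\sum_{j\in\mathcal K,\,n_j\le N}w_j\ge\frac16$. Let $I$ be the (nonempty) union of these $G_j$. By doubling, $N'=|I|\le2N=u/12$. If $|Y_i|\ge ua_i$ on $I$, then $\sum_I|Y_i|\ge u/6$, while $\mathbb E\sum_I|Y_i|\le N'\le u/12$. As $\sum_I|y_i|$ is $\sqrt{N'}$-Lipschitz in $y_I$, (K1) and (GM) bound the probability by $C\exp(-cu/\sqrt{N'\log(2N')})$. Since $N'\le u/12$ and $2N'\le u/6\le2+u$, this is at most $C\exp(-c\sqrt{u/\log(2+u)})$, i.e. $\le\Theta(u)$. $\square$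

## 10. From the minimum to every order statistic

We prove Theorem 1.

**Step 1: normalization.** Coordinates with zero variance vanish a.s. If fewer than $k$ coordinates are nondegenerate, then $k\text{-}\max_i|X_i|=0$ a.s., and $\sum_i\mathbb P(|X_i|\ge t)\le k-1$ for all $t>0$, so $t^*=0$. Otherwise removing the degenerate coordinates changes neither $k\text{-}\max_i|X_i|$ nor $t^*$. So let $X_i=\sigma_iY_i$ with $\sigma_i>0$ and $Y$ isotropic log-concave. The function $t\mapsto\sum_i\mathbb P(|X_i|\ge t)$ is continuous on $(0,\infty)$, tends to $n>k-\frac12$ as $t\to0$ and to $0$ as $t\to\infty$. So $0<t^*<\infty$ and $\sum_i\mathbb P(|X_i|\ge t^*)\le k-\frac12$. Rescale so that $t^*=1$, and let $s\ge1$ (for $s<1$ the tail bound is trivial).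

**Step 2: two kinds of coordinates.** The first-moment method of Section 2 works for coordinates of small variance; Proposition 4 handles those of large variance. Let
$$I_1=\{\sigma_i\ge64\},\quad I_2=\{\sigma_i<64\},\quad r=k-|I_1|\in\mathbb Z,$$
$$P=\sum_{I_2}\mathbb P(|X_i|\ge1),\qquad Q=\sum_{I_1}\mathbb P(|X_i|<1),$$
$$M_s=\#\{i\in I_2:|X_i|\ge s\},\qquad N_s=\#\{i\in I_1:|X_i|<s\}.$$
Since $\sum_i\mathbb P(|X_i|\ge1)=P+|I_1|-Q\le k-\frac12$, and $k\text{-}\max_i|X_i|\ge s$ means $M_s+|I_1|-N_s\ge k$,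
$$P\le Q+r-\tfrac12,\qquad\{k\text{-}\max_i|X_i|\ge s\}=\{M_s\ge r+N_s\}.\tag{11}$$

**Step 3: $\mathbb EM_s\le e^{-c_2(s-1)}P$.** Few coordinates of small variance are large: sum (2) over $i\in I_2$.

**Step 4: if $Q\ge\frac12$, then $\mathbb P(N_s<Q)\le2\Theta(s/64)$.** At least $Q$ coordinates of large variance are small, with high probability. Let $a_i=1/\sigma_i\le\frac1{64}$ for $i\in I_1$, and $W=\sum_{I_1}a_i$. By (1), $\mathbb P(|X_i|<1)=\mathbb P(|Y_i|<a_i)\le2a_i$, so $W\ge Q/2\ge\frac14$. Greedily split off disjoint groups $G_1,\dots,G_K\subset I_1$ of weight in $[\frac1{64},\frac1{32})$ until less than $\frac1{64}$ remains; this is possible since each $a_i\le\frac1{64}$. Then $K\ge32(W-\frac1{64})=32W-\frac12\ge4W\ge2Q$. By Proposition 4 and monotonicity of $\Theta$, for each $l$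
$$\mathbb P(|X_i|\ge s\ \forall i\in G_l)=\mathbb P(|Y_i|\ge sa_i\ \forall i\in G_l)\le\Theta(s/64).$$
If $N_s<Q\le K/2$, then fewer than $K/2$ groups contain an $i$ with $|X_i|<s$, so more than $K/2$ groups contain none. The expected number of groups containing none is at most $K\,\Theta(s/64)$, and Markov's inequality gives the claim.

**Step 5: combination.** The $\frac12$ in $k-\frac12$ is what makes the two cases fit. If $Q<\frac12$, then by (11) and $P\ge0$, $r\ge\frac12-Q>0$, so $r\ge1$, and
$$\mathbb P(M_s\ge r+N_s)\le\frac{\mathbb EM_s}r\le e^{-c_2(s-1)}\,\frac{Q+r-\frac12}r\le e^{-c_2(s-1)}.$$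
If $Q\ge\frac12$, then $r+Q\ge P+\frac12>0$, and
$$\mathbb P(M_s\ge r+N_s)\le\mathbb P(N_s<Q)+\mathbb P(M_s\ge r+Q)\le2\Theta(s/64)+e^{-c_2(s-1)}\,\frac{Q+r-\frac12}{r+Q}.$$
In both cases
$$\mathbb P(k\text{-}\max_i|X_i|\ge s)\le e^{-c_2(s-1)}+2\Theta(s/64)\le C\exp\bigl(-c\sqrt{s/\log(2+s)}\bigr).$$

**Step 6: moments.** For $p\ge1$,
$$\mathbb E(k\text{-}\max_i|X_i|)^p=\int_0^\infty ps^{p-1}\,\mathbb P(k\text{-}\max_i|X_i|\ge s)\,ds\le C_p^p<\infty,$$
since $\sqrt{s/\log(2+s)}\ge cs^{1/4}$ for $s\ge1$. As $t^*=1$, this is the moment bound; $p=1$ gives $\mathbb E\,k\text{-}\max_i|X_i|\le C\,t^*$. In the other direction, Theorem A and Jensen's inequality give $(\mathbb E(k\text{-}\max_i|X_i|)^p)^{1/p}\ge\mathbb E\,k\text{-}\max_i|X_i|\ge c\,t^*$. $\blacksquare$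

## 11. Small order statistics of isotropic vectors

We prove Theorem 2. The lower bound is part of the quoted Corollary. (It can also be read off from Theorem A: if $\sum_i\mathbb P(|X_i|\ge t)\le n-k+\frac12$, then $k-\frac12\le\sum_i\mathbb P(|X_i|<t)\le2tn$ by (1), so $t^*(n-k+\frac12,X)\ge\frac{k-1/2}{2n}\ge\frac k{4n}$.)

For the upper bound we estimate $t^*(n-k+\frac12,X)$ from above. For $\xi$ as in (D1) and $t\ge\sqrt2$, Chebyshev gives $\mathbb P(|\xi|<t)\ge\frac12$. Let $k\le n/2$.

If $k\le c_0n$, take $t=\frac k{c_0n}\le1$; by (1), $\sum_i\mathbb P(|X_i|<t)\ge nc_0t=k$. If $k>c_0n$, take $t=\sqrt2\,\frac k{c_0n}\ge\sqrt2$; then $\sum_i\mathbb P(|X_i|<t)\ge\frac n2\ge k$. In both cases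
$$\sum_i\mathbb P(|X_i|\ge t)\le n-k\le(n-k+1)-\tfrac12,$$
so $t^*\bigl((n-k+1)-\frac12,X\bigr)\le t\le Ck/n$. Theorem 1 with $n-k+1$ in place of $k$ gives
$$\mathbb E\,k\text{-}\min_i|X_i|=\mathbb E\,(n-k+1)\text{-}\max_i|X_i|\le C\,\frac kn.\qquad\blacksquare$$
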